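# Deciding stabilized elementary equivalence over integral group rings of finite groups

## A decision procedure that adds two indices per block

Throughout, $G$ is a finite group, $\mathbb ZG$ is its integral group ring, and $\mathbb Z_+G$ is the set of elements of $\mathbb ZG$ with nonnegative coefficients. We start with the theorem; each term in it is defined right afterwards.

**Theorem 1.** Let $\mathcal H$ be a $(G,\mathcal P)$ coset structure, $\mathcal C\subseteq\mathcal P$, and let $A,C$ be $\mathcal C_1$ matrices in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$. Put $k^0_i=2$ for $i\notin\mathcal C$ and $k^0_i=0$ for $i\in\mathcal C$. The following are equivalent.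

(i) There are $\mathbf m$ and $\mathcal C_1$ stabilizations $A^{<0>},C^{<0>}$ of $A,C$ in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf m,\mathcal H)$ such that $I-A^{<0>}$ and $I-C^{<0>}$ are $\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$ equivalent.

(ii) $(I-A)[\mathbf k^0]$ and $(I-C)[\mathbf k^0]$ are $\mathrm{El}_{\mathcal P}(\mathbf n+\mathbf k^0,\mathcal H)$ equivalent.

Moreover, for every finite group $G$ there is an algorithm that takes any instance $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,A,C)$ over $G$, halts, and decides correctly whether (i) holds.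

The question whether such an algorithm exists is posed in Mike Boyle, Toke Meier Carlsen and Søren Eilers, "Flow Equivalence of G-SFTs", arXiv:1512.05238 (2015). In plain words: we have two matrices $I-A$ and $I-C$ over a group ring, with a prescribed block shape. We may enlarge each by putting extra $1$'s on the diagonal, as many as we like, and then perform row and column operations respecting the block shape. Can a computer tell whether one can be turned into the other? If the answer is yes, a blind search finds the operations. The trouble is the answer no: there are infinitely many enlargements, and for each enlargement infinitely many operations. The theorem says that one enlargement suffices, and that at this size the remaining problem is decidable.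

## Coset structures, path weights and stabilization

For $S\subseteq G$ let $\mathbb ZS$ be the set of elements of $\mathbb ZG$ supported in $S$. A finite poset $\mathcal P=\{1,\dots,N\}$ carries a partial order $\preceq$ such that $i\preceq j$ implies $i\le j$.

**Definition (coset structure).** A $(G,\mathcal P)$ coset structure is a family $\mathcal H=\{H_{ij}\}_{i,j\in\mathcal P}$ of subsets of $G$ such that

- each $H_i:=H_{ii}$ is a subgroup of $G$;
- $H_{ij}=\emptyset$ unless $i\preceq j$;
- for $i\preceq j$ the set $H_{ij}$ is nonempty and $H_iH_{ij}H_j=H_{ij}$;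
- $H_{ij}H_{jk}\subseteq H_{ik}$ whenever $i\preceq j\preceq k$.

*Example.* Let $G=S_3$, let $\tau$ be a transposition and $\rho$ a $3$-cycle. Let $\mathcal P=\{1,2\}$ with $1\preceq2$, $H_1=H_2=\{1,\tau\}$, $H_{12}=S_3$, $H_{21}=\emptyset$. All conditions are immediate. The set $H_{12}$ is a union of $(H_1,H_2)$ double cosets: here $\{1,\tau\}$ and $H_1\rho H_2$, and the latter has $4$ elements because $\rho$ does not normalize $\{1,\tau\}$.

**Definition (block matrices).** For a positive vector $\mathbf n=(n_1,\dots,n_N)$, write square matrices of size $\sum n_i$ in blocks $A_{ij}$ of size $n_i\times n_j$. The rows and columns belonging to block $i$ are the indices of block $i$. Then $\mathcal M_{\mathcal P}(\mathbf n,\mathcal H)$ is the set of such matrices over $\mathbb ZG$ in which every entry of $A_{ij}$ lies in $\mathbb ZH_{ij}$; in particular $A_{ij}=0$ unless $i\preceq j$.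

We write $\Lambda_{\mathbf n}=\mathcal M_{\mathcal P}(\mathbf n,\mathcal H)$. Since $H_{ij}H_{jk}\subseteq H_{ik}$ and $1\in H_i$, it is a ring with identity. It is a free $\mathbb Z$-module with the finite basis
$$\mathcal B=\{hE_{rs}:(r,s)\text{ in block }(i,j),\ h\in H_{ij}\}.$$
Its elements are block upper triangular, because $i\preceq j$ implies $i\le j$.

**Definition (paths, essential indices, $\mathcal M^o$).** Let $A$ have entries in $\mathbb Z_+G$. A path of length $k\ge1$ from index $r_0$ to index $r_k$ is a sequence $r_0,\dots,r_k$ together with elements $g_t$ in the support of $A_{r_{t-1}r_t}$; its weight is $g_1g_2\cdots g_k$. An index $r$ of block $i$ is essential if its row or its column in $A_{ii}$ is nonzero. For $\mathcal C\subseteq\mathcal P$, $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ is the set of $A\in\mathcal M_{\mathcal P}(\mathbf n,\mathcal H)$ with entries in $\mathbb Z_+G$ satisfying: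

(a) for each $i$, the restriction of $A_{ii}$ to the essential indices of block $i$ has an augmentation (via $\sum a_gg\mapsto\sum a_g$) that is irreducible and is not the $1\times1$ zero matrix;

(b) for all $i\preceq j$, all essential $r$ in block $i$ and all essential $s$ in block $j$, the set of weights of paths from $r$ to $s$ equals $H_{ij}$;

(c) $i\in\mathcal C$ if and only if this augmented essential part of $A_{ii}$ is a cyclic permutation matrix.

Here a nonnegative square matrix $M$ is irreducible if for all $r,s$ some power $M^k$, $k\ge1$, has positive $(r,s)$ entry.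

*Example.* In the $S_3$ example take $\mathbf n=(1,1)$ and $A=\begin{pmatrix}\tau&1+\rho\\0&\tau\end{pmatrix}$. Both indices are essential and both augmented diagonal blocks are $(1)$, a cyclic permutation matrix. The weights of paths from index $1$ to itself are the powers of $\tau$, hence $H_1$; the same holds for index $2$. A path from $1$ to $2$ has weight $\tau^as\tau^b$ with $a,b\ge0$, $s\in\{1,\rho\}$, and these fill $\{1,\tau\}\cup H_1\rho H_2=S_3$. So $A\in\mathcal M^o$ with $\mathcal C=\{1,2\}$.

**Definition ($\mathcal C_1$ matrices and stabilizations).** $A$ is a $\mathcal C_1$ matrix if $n_i=1$ for all $i\in\mathcal C$. For such an $A\in\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ and $\mathbf m\ge\mathbf n$ with $m_i=1$ for $i\in\mathcal C$, a $\mathcal C_1$ stabilization of $A$ in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf m,\mathcal H)$ is any $A'$ in that set such that deleting, for each $i$, some $m_i-n_i$ indices of block $i$ whose rows and columns in $A'$ are zero yields $A$. The positions of the deleted indices within each block are arbitrary.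

A zero row and column inserted in $A$ becomes, in $I-A$, a new index with $1$ on the diagonal and zeros elsewhere. For $B\in\Lambda_{\mathbf n}$ and $\mathbf k\in\mathbb Z_{\ge0}^N$ let $B[\mathbf k]\in\Lambda_{\mathbf n+\mathbf k}$ be the matrix whose $(i,j)$ block is $\begin{pmatrix}B_{ij}&0\\0&\delta_{ij}I_{k_i}\end{pmatrix}$. Clearly $B[\mathbf k][\mathbf k']=B[\mathbf k+\mathbf k']$ and $(XY)[\mathbf k]=X[\mathbf k]\,Y[\mathbf k]$.

**Definition (El equivalence).** $\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$, written $\mathrm{El}(\mathbf m)$, is the group generated by the matrices $I+xE_{rs}$ with $r\ne s$, $(r,s)$ in block $(i,j)$, $i\preceq j$, $x\in\mathbb ZH_{ij}$. Matrices $L,M$ of this size are El equivalent, written $L\sim M$, if $ULV=M$ for some $U,V\in\mathrm{El}(\mathbf m)$.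

## General matrices, encoding $K_1$, and uniformity in $G$

Three more results come with Theorem 1. Recall that $K_1(R)$ is the quotient of $GL(R)=\bigcup_nGL_n(R)$ (with $g$ identified with $g\oplus1$) by the subgroup $E(R)$ generated by elementary matrices; $SK_1(\mathbb ZH)$ is the kernel of $K_1(\mathbb ZH)\to K_1(\mathbb QH)$.

**Theorem 2 (general matrices).** Let $B,B'\in\Lambda_{\mathbf n}$ (no positivity), and let $\mathcal C\subseteq\mathcal P$ be any set of blocks that are not stabilized. Then $B[\mathbf k]\sim B'[\mathbf k]$ for some $\mathbf k$ vanishing on $\mathcal C$ if and only if this holds for $\mathbf k=\mathbf k^0$. If $n_i\ne2$ for all $i\in\mathcal C$, then for each fixed finite $G$ this is decidable, uniformly in $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,B,B')$, and when the answer is yes, $U,V$ can be found.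

**Theorem 3 (converse).** Let $H\le G$, $\mathcal P=\{1\}$, $H_{11}=H$, $\mathcal C=\emptyset$. There is a computable map $t\mapsto A_t$ from $GL_3(\mathbb ZH)$ to the $4\times4$ matrices in $\mathcal M^o$ such that $A_t,A_{t'}$ have property (i) of Theorem 1 if and only if $[t]=[t']$ in $K_1(\mathbb ZH)$. So any procedure for $G$, even for one-point posets, solves the equality problem in $K_1(\mathbb ZH)$, including $SK_1(\mathbb ZH)$. Also, for nonabelian $G$, the bound $2$ in $\mathbf k^0$ cannot be replaced by $0$. (Whether it can be replaced by $1$ is not settled here.)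

**Theorem 4 (uniformity in $G$).** There is a single algorithm that decides (i) and also takes $G$, as a multiplication table, as part of the input.

## Three computations by hand

**The trivial group, one block.** Here $\Lambda_n=M_n(\mathbb Z)$ and $\mathrm{El}(n)=SL_n(\mathbb Z)$. Take $B\in M_n(\mathbb Z)$ and write $B=U\,\mathrm{diag}(d_1,\dots,d_n)\,V$ with $U,V\in GL_n(\mathbb Z)$ and Smith form $d_1\mid d_2\mid\cdots$, $d_i\ge0$. Moving the signs $\det U,\det V$ into the last coordinate gives $B\sim\mathrm{diag}(d_1,\dots,d_{n-1},\varepsilon d_n)$ with $\varepsilon=\det U\det V$. If $d_n=0$ the sign is irrelevant; otherwise $\varepsilon$ is the sign of $\det B$. So $B\sim B'$ if and only if $B,B'$ have the same Smith form and the same determinant. Stabilization puts extra $1$'s in front of the Smith form and leaves the determinant alone, so it changes nothing. For instance $A=\begin{pmatrix}1&1\\1&1\end{pmatrix}$ and $C=\begin{pmatrix}2&0\\0&0\end{pmatrix}$ (whose second index is not essential) satisfy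
$$\begin{pmatrix}0&1\\-1&0\end{pmatrix}(I-A)=\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}0&-1\\-1&0\end{pmatrix}=\begin{pmatrix}-1&0\\0&1\end{pmatrix}=I-C .$$

**Two blocks, both in $\mathcal C$.** Let $\mathcal P=\{1\preceq2\}$ and $\mathcal C=\{1,2\}$, so $\mathbf n=(1,1)$ and no stabilization is allowed. By (c) the diagonal entries of $A$ have augmentation $1$, so $A=\begin{pmatrix}g&b\\0&h\end{pmatrix}$ with $g,h\in G$, and (b) forces $H_1=\langle g\rangle$, $H_2=\langle h\rangle$. Elements of El are $\begin{pmatrix}1&x\\0&1\end{pmatrix}$ with $x\in\mathbb ZH_{12}$, and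
$$\begin{pmatrix}1&x\\0&1\end{pmatrix}\begin{pmatrix}1-g&-b\\0&1-h\end{pmatrix}\begin{pmatrix}1&y\\0&1\end{pmatrix}=\begin{pmatrix}1-g&-b+x(1-h)+(1-g)y\\0&1-h\end{pmatrix}.$$
So $A$ is equivalent to $C=\begin{pmatrix}g'&b'\\0&h'\end{pmatrix}$ if and only if $g=g'$, $h=h'$ and $b-b'\in(1-g)\mathbb ZH_{12}+\mathbb ZH_{12}(1-h)$. Dividing $\mathbb ZH_{12}$ by this subgroup identifies $s$ with $gs$ and with $sh$, so the quotient is free abelian on the double cosets in $H_1\backslash H_{12}/H_2$. Hence the last condition says that $b$ and $b'$ have the same coefficient sum over each double coset. In the $S_3$ example, $b=1+\rho$ and $b'=\tau+\tau\rho$ give equivalent matrices, while $b''=2+\rho$ does not.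

**A $1\times1$ matrix over a nonabelian group.** Let $\mathcal P=\{1\}$, $H_{11}=G$ nonabelian, $\mathcal C=\emptyset$, $\sigma=\sum_{h\in G}h$. Choose $g,g_0$ with $gg_0g^{-1}\ne g_0$ and put
$$A=(\sigma+g_0),\qquad C=(\sigma+gg_0g^{-1}).$$
The augmentation is $(|G|+1)$, which is irreducible and not a permutation matrix, and paths of length $1$ already have all of $G$ as weights. So both matrices lie in $\mathcal M^o$ with $\mathcal C=\emptyset$. In size $1$ the group El is trivial and $I-A\neq I-C$, so they are not equivalent. In size $2$, put $w(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-a^{-1}&1\end{pmatrix}\begin{pmatrix}1&a\\0&1\end{pmatrix}=\begin{pmatrix}0&a\\-a^{-1}&0\end{pmatrix}$. Then $w(g)w(-1)=\mathrm{diag}(g,g^{-1})$ is in $E_2(\mathbb ZG)$, and since $\sigma$ is central,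
$$\mathrm{diag}(g,g^{-1})\,\bigl((1-\sigma-g_0)\oplus1\bigr)\,\mathrm{diag}(g,g^{-1})^{-1}=(1-\sigma-gg_0g^{-1})\oplus1 .$$
So the matrices become equivalent after adding one index. Stabilization matters, and the last claim of Theorem 3, that $2$ cannot be replaced by $0$, is proved.

## Facts about $\mathbb ZH$ and about arithmetic groups

Let $H$ be a finite group, $E_m(R)$ the group generated by the $m\times m$ elementary matrices over $R$, and $E_1(R)=1$. We use the following published facts.

**(F1)** (Bass, *K-theory and stable algebra*, Publ. IHES 22 (1964); *Algebraic K-Theory*, Ch. V.) A finite algebra over a commutative noetherian ring of Krull dimension $\delta$ has stable range at most $\delta+1$. So $R=\mathbb ZH$ has stable range at most $2$: if $Ra_1+Ra_2+Ra_3=R$, there are $b_1,b_2\in R$ with $R(a_1+b_1a_3)+R(a_2+b_2a_3)=R$.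

*Example.* In $\mathbb Z$ take $(a_1,a_2,a_3)=(6,10,15)$: with $b_1=1,b_2=0$ we get $(21,10)$, which generates $\mathbb Z$.

**(F2)** (Vaserstein, *On the stabilization of the general linear group over a ring*, Math. USSR Sbornik 8 (1969).) For $n\ge\mathrm{sr}(R)+1$, where $\mathrm{sr}(R)$ is the stable range of $R$, $E_n(R)$ is normal in $GL_n(R)$ and $GL_n(R)/E_n(R)\to K_1(R)$ is bijective. By (F1) this holds for $R=\mathbb ZH$ and all $n\ge3$. In particular, if $n\ge3$, $g\in GL_n(R)$ and $g\oplus1\in E_{n+1}(R)$, then $g$ has trivial class in $K_1(R)$ and hence $g\in E_n(R)$.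

**(F3)** (Bass; see Oliver, *Whitehead Groups of Finite Groups*, Ch. 2.) $SK_1(\mathbb ZH)$ is finite.

**(F4)** (Wang; see Oliver, Ch. 2.) The reduced norm is injective on $K_1(\mathbb QH)$. Equivalently, the class of $g\in GL_n(\mathbb QH)$ in $K_1(\mathbb QH)$ is trivial if and only if $\det X_\chi(g)=1$ for all $\chi\in\mathrm{Irr}(H)$, where the representation $X_\chi$ affords $\chi$ and is extended entrywise to matrices.

A $\mathbb Q$-group below is a subgroup of some $GL_D(\mathbb C)$ that is the set of zeros in $GL_D(\mathbb C)$ of finitely many polynomials with rational coefficients in the matrix entries. *Example:* $\{\begin{pmatrix}1&x\\0&1\end{pmatrix}\}\le GL_2(\mathbb C)$, whose integral points form a copy of $\mathbb Z$.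

**(F5)** (Grunewald–Segal, *Some general algorithms. I: Arithmetic groups*, Ann. of Math. 112 (1980), 531–583.) Let $\mathcal S\le GL_D(\mathbb C)$ be a $\mathbb Q$-group given by rational polynomials defining it, and $\mathcal S_{\mathbb Z}=\mathcal S\cap GL_D(\mathbb Z)$.

(a) There is an algorithm which, given $\mathcal S$, a rational linear action of $\mathcal S$ on $\mathbb C^d$ defined over $\mathbb Q$, and $v,w\in\mathbb Q^d$, decides whether $\gamma v=w$ for some $\gamma\in\mathcal S_{\mathbb Z}$.

(b) There is an algorithm which, given $\mathcal S$, produces a finite generating set of $\mathcal S_{\mathbb Z}$.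

**(F6)** (Braun–Coulangeon–Nebe–Schönnenbeck, *Computing in arithmetic groups with Voronoï's algorithm*, J. Algebra 435 (2015), 263–285; used only for Theorem 4.) There is an algorithm computing a finite presentation, with generators as explicit elements, of the unit group of a maximal order in a simple finite-dimensional $\mathbb Q$-algebra.

Put
$$SL_n(\mathbb ZH)=\{g\in GL_n(\mathbb ZH):\det X_\chi(g)=1\text{ for all }\chi\in\mathrm{Irr}(H)\}.$$
By (F4), $g\in GL_n(\mathbb ZH)$ lies in $SL_n(\mathbb ZH)$ if and only if its class in $K_1(\mathbb ZH)$ lies in $SK_1(\mathbb ZH)$. By (F2), for $n\ge3$ the group $GL_n(\mathbb ZH)$ maps onto $K_1(\mathbb ZH)$ with kernel $E_n(\mathbb ZH)$. Hence, for $n\ge3$,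
$$SL_n(\mathbb ZH)/E_n(\mathbb ZH)\cong SK_1(\mathbb ZH),\tag{1}$$
compatibly with $g\mapsto g\oplus1$; by (F3) this is a finite abelian group.

*Example.* Let $H=\langle x\rangle$ be cyclic of order $5$. The $X_\chi$ are the five evaluations $x\mapsto\zeta^a$, $\zeta=e^{2\pi i/5}$. Together they embed $\mathbb ZH$ in $\mathbb C^5$, so $SL_n(\mathbb ZH)$ consists of the matrices with determinant $1$ in $\mathbb ZH$.

## The group El, block by block

This section describes El by a condition on diagonal blocks only. That reduces every membership question to ordinary elementary groups over the rings $\mathbb ZH_i$.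

**Lemma 1.** $\mathrm{El}(\mathbf m)=\{U\in\Lambda_{\mathbf m}:U_{ii}\in E_{m_i}(\mathbb ZH_i)\text{ for all }i\}$.

*Proof.* Let $S$ be the right side.

**Step 1: $S$ is a group containing El.** Elements of $\Lambda_{\mathbf m}$ are block upper triangular, so diagonal blocks multiply and $S$ is closed under products. For $U\in S$ let $T=\mathrm{diag}(U_{ii})$. Then $T^{\pm1}\in\Lambda_{\mathbf m}$ and $U=T(I+F)$, where $F=T^{-1}(U-T)\in\Lambda_{\mathbf m}$ is strictly block upper triangular, hence nilpotent. So $(I+F)^{-1}=\sum_k(-F)^k\in\Lambda_{\mathbf m}$, and $U^{-1}=(I+F)^{-1}T^{-1}$ has diagonal blocks $U_{ii}^{-1}\in E_{m_i}(\mathbb ZH_i)$. So $S$ is a group. A generator $I+xE_{rs}$ of El has diagonal blocks that are elementary or the identity, so it lies in $S$.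

**Step 2: $S\subseteq\mathrm{El}$.** Let $U=T(I+F)$ as above. $T$ is a product of block diagonal elementary matrices over the $\mathbb ZH_i$, so $T\in\mathrm{El}(\mathbf m)$. For $I+F$, order the indices by blocks and let $F_r$ be the matrix whose $r$-th row is that of $F$ and whose other rows are $0$. For $s>r$ we have $F_sF_r=0$, because row $s$ of this product is $F_{sr}$ times row $r$ of $F$, and $F_{sr}=0$. So if we multiply the factors $I+F_r$ with $r$ decreasing from left to right, all terms with two or more factors $F$ vanish, and the product is $I+\sum_rF_r=I+F$. Finally $I+F_r=\prod_s(I+F_{rs}E_{rs})$, the product over $s$ with $F_{rs}\ne0$ (so $s\neq r$), is a product of generators. $\square$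

Next we show that the positions of the inserted zero rows do not matter. A permutation matrix may have determinant $-1$ and then it is not in El; the proof repairs the sign using an inserted index.

**Lemma 2.** Let $A\in\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ be $\mathcal C_1$, and $\mathbf m=\mathbf n+\mathbf k$ with $k_i=0$ for $i\in\mathcal C$. The $\mathcal C_1$ stabilizations of $A$ in size $\mathbf m$ are exactly the matrices obtained by inserting $k_i$ zero rows and the corresponding zero columns in block $i$, at arbitrary positions. If $A',A''$ are two of them, then $I-A'\sim I-A''$. In particular $I-A'\sim(I-A)[\mathbf k]$.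

*Proof.* By definition every stabilization has this form. Conversely, after inserting zero rows and columns, the inserted indices are not essential and no path meets them; so the essential parts and the path weights between essential indices are those of $A$, and (a)–(c) persist.

Given $A',A''$, there is a permutation matrix $\Pi$ preserving blocks, with diagonal blocks $\Pi_i$ and $\Pi_i=I$ if $k_i=0$, such that $\Pi A'\Pi^{-1}=A''$. For each $i$ with $\det\Pi_i=-1$ we have $k_i>0$; choose an inserted index $r$ of $A'$ in block $i$ and let $D_i$ be diagonal with $-1$ at $r$ and $1$ elsewhere. For the other $i$ let $D_i=I$. Put $D=\mathrm{diag}(D_i)$. The rows and columns of $A'$ at the chosen indices are zero, so $D(I-A')D^{-1}=I-A'$, and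
$$(\Pi D)(I-A')(\Pi D)^{-1}=I-A''.$$
The diagonal blocks of $\Pi D$ are integer matrices of determinant $1$, so they lie in $SL_{m_i}(\mathbb Z)=E_{m_i}(\mathbb Z)\subseteq E_{m_i}(\mathbb ZH_i)$. By Lemma 1, $\Pi D\in\mathrm{El}(\mathbf m)$. The last statement is the case where $A''$ has the inserted indices at the end of each block. $\square$

So property (i) of Theorem 1 is the same as:
$$(I-A)[\mathbf k]\sim(I-C)[\mathbf k]\quad\text{for some }\mathbf k\text{ vanishing on }\mathcal C.\tag{2}$$

## Where $K_1$ stability stops: singular matrices

We want to bound $\mathbf k$ in (2). Take one block, $R=\mathbb ZH$, $n\geq 1$. If $B,B'\in GL_n(R)$, the bound comes straight from (F2). For $n+\kappa\ge3$ the group $E_{n+\kappa}(R)$ is normal, so $U(B\oplus I_\kappa)V=B'\oplus I_\kappa$ with $U,V\in E_{n+\kappa}(R)$ just says $[B]=[B']$ in $K_1(R)$, and this does not depend on $\kappa$.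

But $I-A$ need not be invertible. Already for the trivial group, $A=\begin{pmatrix}2&1\\1&2\end{pmatrix}$ gives the singular matrix $I-A=\begin{pmatrix}-1&-1\\-1&-1\end{pmatrix}$, which has no class in $K_1$. One can try to imitate the proof of stability instead. Write $B_\kappa=B\oplus I_\kappa$ and $B'_\kappa=B'\oplus I_\kappa$, and let
$$UB_\kappa=B'_\kappa W,\qquad U,W\in E_{n+\kappa}(R).$$
The last column of $U$ is unimodular, so row operations bring it to $(0,\dots,0,1)^T$; then clear the last row, so that $U=U'\oplus1$, and drop the last index. The catch is that a row operation $X$ on $U$ must keep an equation of the same shape: we need $XB'_\kappa=B'_\kappa Y$ for some $Y$ in El, so that $(XU)B_\kappa=B'_\kappa(YW)$. Call the first $n$ indices old and the last $\kappa$ new. Adding a multiple of one new row to another causes no problem. Adding multiples of new rows to old rows, $X=\begin{pmatrix}1&x\\0&1\end{pmatrix}$, gives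
$$XB'_\kappa=\begin{pmatrix}B'&x\\0&1\end{pmatrix},$$
while the upper right corner of $B'_\kappa Y$ is $B'$ times something. So $x$ must be a multiple $B'y$. For $B'=(0)$ only $x=0$ works. The step that clears the old part of the last column of $U$ is therefore not available in general, and here the attempt stops.

Look at the same example once more. For $B=B'=(0)$ and $\kappa=1$, write $U=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. The equation $UB_1=B'_1W$ reads
$$\begin{pmatrix}0&b\\0&d\end{pmatrix}=\begin{pmatrix}0&0\\W_{21}&W_{22}\end{pmatrix},$$
so $b=0$: the entry we cannot clear was zero all along. This is the idea in general: comparing upper right corners in $UB_\kappa=B'_\kappa W$ shows that the upper right corner of $U$ is $B'q$, where $q$ is the upper right corner of $W$. What has to be cleared is always a left multiple by $B'$, which is exactly what the available operations can clear. One works with the pair $(U,W)$ and clears $q$ in $W$; then $B'q$ in $U$ disappears with it.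

## Removing one stabilizing index

**Proposition 3.** Let $B,B'\in\Lambda_{\mathbf n}$ with all $n_j\ge1$, let $k_i\ge3$, and let $\mathbf e_i$ be the $i$-th unit vector. If $B[\mathbf k]\sim B'[\mathbf k]$, then $B[\mathbf k-\mathbf e_i]\sim B'[\mathbf k-\mathbf e_i]$.

*Proof.* Put $\kappa=k_i$ and replace $B,B'$ by $B[\mathbf k-\kappa\mathbf e_i],B'[\mathbf k-\kappa\mathbf e_i]$. This does not change the size $n_i$ of block $i$. So assume $\mathbf k=\kappa\mathbf e_i$. There are now old indices and $\kappa$ new ones, all new ones in block $i$; write matrices as $2\times2$ arrays (old, new), and $R=\mathbb ZH_i$,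
$$B_\kappa=\begin{pmatrix}B&0\\0&I_\kappa\end{pmatrix},\qquad B'_\kappa=\begin{pmatrix}B'&0\\0&I_\kappa\end{pmatrix}.$$

**Step 1: the shape of the pair, and the allowed moves.** This step records what an equivalence looks like and which changes keep it one. By hypothesis there are $U,W\in\mathrm{El}$ with $UB_\kappa=B'_\kappa W$. For $U=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ and $W=\begin{pmatrix}p&q\\c'&d'\end{pmatrix}$ the equation is
$$\begin{pmatrix}aB&b\\cB&d\end{pmatrix}=\begin{pmatrix}B'p&B'q\\c'&d'\end{pmatrix},$$
so
$$U=\begin{pmatrix}a&B'q\\c&d\end{pmatrix},\qquad W=\begin{pmatrix}p&q\\cB&d\end{pmatrix},\qquad aB=B'p.\tag{3}$$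
Let $\mathcal T$ be the set of all pairs $(U,W)\in\mathrm{El}\times\mathrm{El}$ with $UB_\kappa=B'_\kappa W$. Every pair in $\mathcal T$ has the form (3). If $X,Y\in\mathrm{El}$ and $XB'_\kappa=B'_\kappa Y$, then $(XU)B_\kappa=XB'_\kappa W=B'_\kappa(YW)$, so $(U,W)\mapsto(XU,YW)$ preserves $\mathcal T$. If $XB_\kappa=B_\kappa Y$, then $(UX)B_\kappa=UB_\kappa Y=B'_\kappa(WY)$, so $(U,W)\mapsto(UX,WY)$ preserves $\mathcal T$. For $e\in E_\kappa(R)$ and arrays $y,z$ with entries of the type allowed in $\Lambda$, the following pairs may be used on the left: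

- (L1) $X=Y=\begin{pmatrix}1&0\\0&e\end{pmatrix}$; both $XB'_\kappa$ and $B'_\kappa Y$ equal $\begin{pmatrix}B'&0\\0&e\end{pmatrix}$.
- (L2) $X=\begin{pmatrix}1&0\\z&1\end{pmatrix}$, $Y=\begin{pmatrix}1&0\\zB'&1\end{pmatrix}$; both products equal $\begin{pmatrix}B'&0\\zB'&1\end{pmatrix}$.
- (L3) $X=\begin{pmatrix}1&B'y\\0&1\end{pmatrix}$, $Y=\begin{pmatrix}1&y\\0&1\end{pmatrix}$; both products equal $\begin{pmatrix}B'&B'y\\0&1\end{pmatrix}$.

On the right we use (R1), the pair of (L1), and (R2), the pair of (L2) with $B$ in place of $B'$; the same computations apply. All these matrices lie in El: the triangular ones are products of commuting elementary matrices $I+xE_{rs}$ with one of $r,s$ old and the other new, and $\Lambda$ is closed under multiplication, so $zB'$, $zB$ and $B'y$ have allowed entries.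

**Step 2: the new part of the last column becomes $(0,\dots,0,1)^T$.** Let $q_*$ and $\delta=(\delta_1,\dots,\delta_\kappa)^T$ be the last columns of $q$ and $d$. The last column of $U$ is $(B'q_*;\delta)$. Its old part in block $i$ is $\sum_lB'_{il}(q_*)_l$. Here $(q_*)_l=0$ unless $l\preceq i$, since the last index is in block $i$, and $B'_{il}=0$ unless $i\preceq l$. Only $l=i$ survives, so this part is $u:=B'_{ii}(q_*)_i\in R^{n_i}$, and $(u;\delta)$ is the last column of $U_{ii}\in GL_{n_i+\kappa}(R)$. The last row of $U_{ii}^{-1}$ gives $w_j,v_l\in R$ with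
$$\sum_jw_j\delta_j+\sum_lv_lu_l=1 .$$
Put $a'=\sum_{j\ge3}w_j\delta_j+\sum_lv_lu_l$. Then $w_1\delta_1+w_2\delta_2+a'=1$, so $R\delta_1+R\delta_2+Ra'=R$, and (F1) gives $b_1,b_2\in R$ such that $\delta_1'=\delta_1+b_1a'$ and $\delta'_2=\delta_2+b_2a'$ generate $R$ as a left ideal.

The change $\delta_1,\delta_2\mapsto\delta_1',\delta_2'$ is made by allowed moves. With (L1) add the left multiples $b_1w_j\delta_j$ and $b_2w_j\delta_j$, $j\ge3$. With (L2), where $z$ has entries $b_1v_l$ in its first row and $b_2v_l$ in its second row, at the old columns of block $i$, and zeros elsewhere, add $b_1\sum_lv_lu_l$ and $b_2\sum_lv_lu_l$. These moves change only the new rows of $U$ and $W$; so $q_*$ and $u$ stay fixed.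

Choose $x_1,x_2$ with $x_1\delta_1'+x_2\delta_2'=1$. Since $\kappa\ge3$, the position $\kappa$ is neither $1$ nor $2$, and (L1) allows adding $(1-\delta_\kappa)(x_1\delta_1'+x_2\delta_2')=1-\delta_\kappa$ to $\delta_\kappa$, which becomes $1$. Then (L1) clears the entries in positions $1,\dots,\kappa-1$. Now $\delta=\varepsilon:=(0,\dots,0,1)^T$.

**Step 3: the old part of the last column becomes $0$.** This is the step that seemed blocked. By (3), the move (L3) replaces $q$ by $q+yd$ in $W$, correspondingly $B'q$ by $B'(q+yd)$ in $U$, and leaves the new rows unchanged. Take $y=-q_*\varepsilon^T$, the array with last column $-q_*$ and zeros elsewhere; its entries have the allowed type. The last column of $q$ becomes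
$$q_*+y\delta=q_*-q_*\varepsilon^T\varepsilon=0,$$
and the last column of $d$ is still $\varepsilon$. By (3) the last columns of $U$ and of $W$ are now both the last standard basis vector.

**Step 4: the last row.** We clear it without destroying the last column. First apply (R2) with $z$ having only its last row nonzero, equal to minus the last row of $c$. In $U$ this replaces $a$ by $a+(B'q)z$ and $c$ by $c+dz$, and leaves $B'q$ and $d$ alone. Only the last columns of $B'q$ and $d$ meet the nonzero row of $z$. The last column of $B'q$ is $0$, so $(B'q)z=0$; the last column of $d$ is $\varepsilon$, so $dz=z$. Thus the last row of $c$ becomes $0$. In $W$ the right-hand columns $q,d$ are unchanged.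

Then apply (R1) with $e=I-\sum_{t<\kappa}d_{\kappa t}E_{\kappa t}\in E_\kappa(R)$. For $t<\kappa$, column $t$ of $d$ becomes $d_{\cdot t}-\varepsilon d_{\kappa t}$, whose last entry is $0$; so the last row of $d$ becomes $\varepsilon^T$. The last column of $d$ does not change, and $q$ and $B'q$ do not change because their last columns are $0$. The left-hand columns $a,c$ do not change either. Now the last row of $U$ is $(0,\varepsilon^T)$. By (3) the last row of $W$ is $(\text{last row of }c)\cdot B=0$ followed by $\varepsilon^T$.

**Step 5: dropping the index.** We have reached $U=U'\oplus1$, $W=W'\oplus1$, where the last new index is split off, $U',W'\in\Lambda_{\mathbf n+(\kappa-1)\mathbf e_i}$, and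
$$U'B_{\kappa-1}=B'_{\kappa-1}W'.$$
It remains to see that $U',W'\in\mathrm{El}$. By Lemma 1, $U'_{jj}=U_{jj}$ is in the elementary group over $\mathbb ZH_j$ for $j\ne i$, and $U'_{ii}\oplus1=U_{ii}\in E_{n_i+\kappa}(R)$. In particular $U'_{ii}$ is invertible over $R$. Since $n_i+\kappa-1\ge3$, (F2) gives $U'_{ii}\in E_{n_i+\kappa-1}(R)$. The same holds for $W'$. By Lemma 1, $U',W'\in\mathrm{El}$, and $U'B_{\kappa-1}W'^{-1}=B'_{\kappa-1}$. $\square$

**Corollary 4.** Let $\mathcal C\subseteq\mathcal P$ and $B,B'\in\Lambda_{\mathbf n}$. Then $B[\mathbf k]\sim B'[\mathbf k]$ for some $\mathbf k$ vanishing on $\mathcal C$ if and only if $B[\mathbf k^0]\sim B'[\mathbf k^0]$.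

*Proof.* One direction is trivial, since $\mathbf k^0$ vanishes on $\mathcal C$. Conversely, let $UB[\mathbf k]V=B'[\mathbf k]$. For $\mathbf k'\ge\mathbf k$ the matrices $U[\mathbf k'-\mathbf k]$ and $V[\mathbf k'-\mathbf k]$ are in El by Lemma 1, and they give $B[\mathbf k']\sim B'[\mathbf k']$. So we may assume $k_i\ge2$ for all $i\notin\mathcal C$. Now apply Proposition 3 repeatedly, as long as some $k_i\ge3$, until $k_i=2$ for all $i\notin\mathcal C$. $\square$

Together with (2), this proves the equivalence of (i) and (ii) in Theorem 1. It also proves the stabilization claim in Theorem 2.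

From now on $\mathbf m=\mathbf n+\mathbf k^0$. For $i\notin\mathcal C$ we have $m_i\ge3$. For $i\in\mathcal C$ we have $m_i=1$ in Theorem 1, and $m_i=1$ or $m_i\ge3$ in the decidability part of Theorem 2, by the assumption $n_i\ne2$. So the size $2$, to which our form of (F2) does not apply, never occurs.

## An arithmetic group containing El with finite index

The size is now fixed, and we must decide whether $L=(I-A)[\mathbf k^0]$ and $M=(I-C)[\mathbf k^0]$ are in the same orbit of $\mathrm{El}(\mathbf m)\times\mathrm{El}(\mathbf m)$. (F5)(a) handles orbits of groups of integral points. We need such a group containing El, and not much larger. Allowing all invertible diagonal blocks would be too much: let $H=\langle x\rangle$ be cyclic of order $5$. Then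
$$(x+x^{-1}-1)(x^2+x^{-2}-1)=x^3+x^{-3}-x^2-x^{-2}+1=1$$
because $x^3=x^{-2}$ and $x^{-3}=x^2$. So $x+x^{-1}-1$ is a unit. At $x=e^{2\pi i/5}$ its value is $2\cos72^\circ-1\approx-0.38$, so its determinant in $\mathbb ZH$ has infinite order, and $GL_m(\mathbb ZH)/E_m(\mathbb ZH)$ is infinite. Fixing all $\det X_\chi$ to be $1$ removes this, and by (1) leaves only the finite group $SK_1$.

Let $\Lambda_{\mathbb C}=\Lambda_{\mathbf m}\otimes\mathbb C$, whose blocks have entries in $\mathbb CH_{ij}$, and $D=\dim\Lambda_{\mathbb C}=|\mathcal B|$. Let $\mathcal G$ be the set of $U\in\Lambda_{\mathbb C}$ such that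

- $U_{ii}=1$ if $m_i=1$;
- $\det X_\chi(U_{ii})=1$ for all $\chi\in\mathrm{Irr}(H_i)$ if $m_i\ge3$.

Since $M_m(\mathbb CH)\cong\prod_\chi M_{m\chi(1)}(\mathbb C)$ via the $X_\chi$, the diagonal blocks of such a $U$ are invertible. As in Step 1 of Lemma 1, $\mathcal G$ is a group. Embed it in $GL_D(\mathbb C)$ by $\lambda(U):x\mapsto Ux$ on $\Lambda_{\mathbb C}$, in the basis $\mathcal B$.

**Step 1: $\mathcal G$ is a $\mathbb Q$-group with computable rational equations.** This is needed to feed $\mathcal G$ to (F5). The image of $\lambda$ on $\Lambda_{\mathbb C}$ is a linear subspace defined over $\mathbb Q$, and $U=\lambda(U)(1)$ depends linearly on $\lambda(U)$ with rational coefficients. So it is enough to express the conditions on the diagonal blocks by rational polynomials in the coefficients of $U$. The conditions $U_{ii}=1$ are rational. For the others put $K=\mathbb Q(\zeta_{|G|})$; by Brauer's theorem every $X_\chi$ may be taken over $K$. Fix $H=H_i$ and write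
$$f_\chi(g)=\det X_\chi(g)-1=\sum_a\omega_af_{\chi,a}(g),$$
where $\{\omega_a\}$ is a $\mathbb Q$-basis of $K$ and the $f_{\chi,a}$ are rational polynomials. We claim that the $f_{\chi,a}$ and the $f_\chi$ ($\chi\in\mathrm{Irr}(H)$) have the same common complex zeros. If all $f_{\chi,a}$ vanish at $g$, so do all $f_\chi$. Conversely, suppose all $f_\chi$ vanish at $g$. For $\sigma\in\mathrm{Gal}(K/\mathbb Q)$, applying $\sigma$ to the entries of $X_\chi$ gives a representation affording $\chi^\sigma$, which is similar to $X_{\chi^\sigma}$. So applying $\sigma$ to the coefficients of the polynomial $f_\chi$ gives $f_{\chi^\sigma}$, and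
$$\sum_a\sigma(\omega_a)f_{\chi,a}(g)=f_{\chi^\sigma}(g)=0\quad\text{for all }\sigma .$$
The matrix $(\sigma(\omega_a))_{\sigma,a}$ is invertible, so all $f_{\chi,a}(g)=0$.

**Step 2: the integral points.** We compute $\mathcal G_{\mathbb Z}=\mathcal G\cap GL_D(\mathbb Z)$. The matrix $\lambda(U)$ is integral if and only if $U\in\Lambda_{\mathbf m}$: one direction holds because $\Lambda_{\mathbf m}$ is a ring, the other because $U=\lambda(U)(1)$ and $1\in\Lambda_{\mathbf m}$.

Next, $\det\lambda(U)=1$ for $U\in\mathcal G$. To see this, split $\Lambda_{\mathbb C}$ into its columns. A column in block $j$ is an element of $\bigoplus_{i\preceq j}(\mathbb CH_{ij})^{m_i}$, and $U$ acts on it block triangularly with diagonal parts $U_{ii}$ acting on $(\mathbb CH_{ij})^{m_i}$. Since $H_i$ acts freely on $H_{ij}$ from the left, $\mathbb CH_{ij}$ is a sum of copies of $\mathbb CH_i$ as a left module, so $(\mathbb CH_{ij})^{m_i}$ is a sum of copies of $(\mathbb CH_i)^{m_i}$. As a left module, $\mathbb CH_i$ contains the module of $X_\chi$ exactly $\chi(1)$ times. So $U_{ii}$ has determinant $\prod_\chi\det X_\chi(U_{ii})^{\chi(1)}=1$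 on $(\mathbb CH_i)^{m_i}$; if $m_i=1$ then $U_{ii}=1$ and the determinant is trivially $1$.

So if $U\in\mathcal G\cap\Lambda_{\mathbf m}$, then $\lambda(U^{-1})=\lambda(U)^{-1}$ is integral, $U^{-1}\in\Lambda_{\mathbf m}$, and the diagonal blocks of $U$ are invertible over $\mathbb ZH_i$. Hence
$$\mathcal G_{\mathbb Z}=\{U\in\Lambda_{\mathbf m}:U_{ii}=1\text{ if }m_i=1,\ U_{ii}\in SL_{m_i}(\mathbb ZH_i)\text{ if }m_i\ge3\}.\tag{4}$$

**Step 3: El is the kernel of a map to a finite group.** Let
$$\pi:\mathcal G_{\mathbb Z}\to Q:=\prod_{m_i\ge3}SL_{m_i}(\mathbb ZH_i)/E_{m_i}(\mathbb ZH_i),\qquad U\mapsto\bigl(U_{ii}E_{m_i}(\mathbb ZH_i)\bigr)_i .$$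
Diagonal blocks multiply, so $\pi$ is a homomorphism. By (4) and Lemma 1 its kernel is $\mathrm{El}(\mathbf m)$. By (1), $Q\cong\prod_{m_i\ge3}SK_1(\mathbb ZH_i)$ is a finite abelian group. Block diagonal matrices show that $\pi$ is onto.

**Step 4: $\pi$ and $Q$ are computable.** Here $G$ is fixed, and it has finitely many subgroups. For each $H\le G$ the algorithm has the following finite data built in: the representations $X_\chi$ over $K$ for $\chi\in\mathrm{Irr}(H)$, and a list $T_H\ni I$ of representatives of the $|SK_1(\mathbb ZH)|$ cosets of $E_3(\mathbb ZH)$ in $SL_3(\mathbb ZH)$. Let $g\in SL_m(\mathbb ZH)$ with $m\ge3$. By (1) there is exactly one $t\in T_H$ with $g\in E_m(\mathbb ZH)(t\oplus I_{m-3})$. To find it, enumerate all products $e$ of elementary matrices and all $t\in T_H$ until $g=e(t\oplus I_{m-3})$. This search always halts. So elements of $Q$ are represented by tuples of elements of the lists $T_{H_i}$, the map $\pi$ is computable, and products in $Q$ are computed by applying the same search to products of representatives.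

## From orbits of the integral points to orbits of a kernel

The group $\mathcal G_{\mathbb Z}\times\mathcal G_{\mathbb Z}$ may have larger orbits than $\mathrm{El}\times\mathrm{El}$. The correction is a statement about group actions.

**Lemma 5.** Let a group $\Delta$ act on a set, let $\rho:\Delta\to F$ be a homomorphism to a group $F$ with kernel $\Gamma$, and let $\gamma L=M$ with $\gamma\in\Delta$. Then $M\in\Gamma L$ if and only if $\rho(\gamma)\in\rho(\mathrm{Stab}_\Delta(L))$.

*Proof.* The elements of $\Delta$ mapping $L$ to $M$ are exactly the $\gamma s$ with $s\in\mathrm{Stab}_\Delta(L)$. So $M\in\Gamma L$ if and only if $\rho(\gamma)\rho(s)=1$ for some such $s$, that is, $\rho(\gamma)=\rho(s^{-1})$ for some such $s$. $\square$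

*Example.* Let $\Delta=\mathbb Z$ act by translation and let $\rho:\mathbb Z\to\mathbb Z/2$ be reduction, so $\Gamma=2\mathbb Z$. On $\mathbb Z/3$ the stabilizers are $3\mathbb Z$, which maps onto $\mathbb Z/2$, and $\Gamma$ is still transitive. On $\mathbb Z/2$ the stabilizers are $2\mathbb Z$, with trivial image, and the single $\Delta$-orbit splits into two $\Gamma$-orbits.

*Proof of Theorems 1 and 2.* The $\mathbb Q$-group $\mathcal G\times\mathcal G\le GL_{2D}(\mathbb C)$ (block diagonal) acts on $\Lambda_{\mathbb C}\cong\mathbb C^D$ by
$$(U,V)\cdot L=ULV^{-1}.$$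
This is a rational linear action defined over $\mathbb Q$: since $\det\lambda(V)=1$, we have $V^{-1}=\lambda(V)^{-1}(1)=\mathrm{adj}(\lambda(V))(1)$, polynomial in the entries of $\lambda(V)$ with rational coefficients. Its integral points are $\Delta:=\mathcal G_{\mathbb Z}\times\mathcal G_{\mathbb Z}$. Put $\rho=\pi\times\pi:\Delta\to Q\times Q$ and $\Gamma=\ker\rho=\mathrm{El}(\mathbf m)\times\mathrm{El}(\mathbf m)$. For $L,M\in\Lambda_{\mathbf m}$, $L\sim M$ if and only if $M\in\Gamma L$.

**Step 1: is $M\in\Delta L$?** Decide this by (F5)(a). If not, then $M\notin\Gamma L$; stop with answer no.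

**Step 2: a transporter.** If $M\in\Delta L$, find $\gamma\in\Delta$ with $\gamma L=M$ by enumerating the pairs in $\Lambda_{\mathbf m}\times\Lambda_{\mathbf m}$ and testing, by exact computation in $K$, whether they lie in $\mathcal G\times\mathcal G$ and map $L$ to $M$. This search halts.

**Step 3: the stabilizer.** Let $\mathcal S=\{(U,V)\in\mathcal G\times\mathcal G:UL=LV\}$. This is a $\mathbb Q$-group, defined by the equations of $\mathcal G\times\mathcal G$ and further rational linear equations, and $\mathcal S_{\mathbb Z}=\mathrm{Stab}_\Delta(L)$. By (F5)(b) compute generators $s_1,\dots,s_q$ of $\mathcal S_{\mathbb Z}$.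

**Step 4: a computation in a finite group.** By Lemma 5, $M\in\Gamma L$ if and only if $\rho(\gamma)$ lies in the subgroup of $Q\times Q$ generated by $\rho(s_1),\dots,\rho(s_q)$. Since $Q\times Q$ is finite and $\rho$ and products in $Q\times Q$ are computable, this can be decided.

For Theorem 1: on input $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,A,C)$ form $\mathbf m=\mathbf n+\mathbf k^0$, $L=(I-A)[\mathbf k^0]$, $M=(I-C)[\mathbf k^0]$, the equations of $\mathcal G\times\mathcal G$ and the action, and run Steps 1–4. The procedure halts, and it is correct by (2) and Corollary 4. For Theorem 2 use $B,B'$ in place of $I-A,I-C$. If the answer is yes, enumerating pairs of products of generators of $\mathrm{El}(\mathbf m)$ yields $U,V$. $\blacksquare$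

## Positive matrices that encode $K_1(\mathbb ZH)$

We prove Theorem 3. Its last claim, about the bound $0$, was proved by the $1\times1$ example over a nonabelian group. For the rest we must hide an arbitrary $t\in GL_3(\mathbb ZH)$ inside a matrix $I-A_t$ with $A_t$ positive.

**Step 1: the matrix.** The purpose is to make all entries of $A_t$ large by elementary operations only. Let $\sigma=\sum_{h\in H}h$, so that $\sigma^2=|H|\sigma$, and let $\nu$ be an integer with $\nu\ge2+\max|\text{coefficients of the entries of }t|$; to have a definite computable map, take equality. Start with $t\oplus1$.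

1. Add $-\nu\sigma$ times row $4$ to rows $1,2,3$. For $r\le3$ the $(r,4)$ entry becomes $-\nu\sigma$.
2. Add column $4$ times $\nu\sigma$ to columns $1,2,3$. For $r,s\le3$ the $(r,s)$ entry becomes $t_{rs}-\nu^2|H|\sigma$, and the $(4,s)$ entry becomes $\nu\sigma$.
3. Add row $1$ to row $4$. The $(4,s)$ entry becomes $\nu\sigma+t_{1s}-\nu^2|H|\sigma$ and the $(4,4)$ entry becomes $1-\nu\sigma$.

The result is $I-A_t$ with, for $r,s\le3$,
$$(A_t)_{rs}=\nu^2|H|\sigma+\delta_{rs}-t_{rs},\quad(A_t)_{r4}=\nu\sigma,\quad(A_t)_{4s}=(\nu^2|H|-\nu)\sigma-t_{1s},\quad(A_t)_{44}=\nu\sigma .$$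

**Step 2: $A_t\in\mathcal M^o$.** The coefficients of $t$ are at most $\nu-2$ in absolute value, and $\nu^2|H|\ge\nu^2|H|-\nu\ge\nu(\nu-1)\ge\nu$. So every entry of $A_t$ has all coefficients on $H$ strictly positive. Hence all indices are essential, the augmentation is a positive $4\times4$ matrix (irreducible, not a permutation matrix), and the weights of paths of length $1$ already give all of $H$; no weight leaves $H$. Thus (a)–(c) hold with $\mathcal C=\emptyset$.

**Step 3: reading off $K_1$.** By construction $I-A_t\sim t\oplus1$. By Lemma 2, $A_t,A_{t'}$ have property (i) if and only if for some $m\ge4$ there are $U,V\in E_m(\mathbb ZH)$ with $U(t\oplus I_{m-3})V=t'\oplus I_{m-3}$. By (F2), $E_m(\mathbb ZH)$ is normal in $GL_m(\mathbb ZH)$ with quotient $K_1(\mathbb ZH)$. So this holds if and only if $[t]=[t']$ in $K_1(\mathbb ZH)$. By (F2) again, every element of $K_1(\mathbb ZH)$ has the form $[t]$ with $t\in GL_3(\mathbb ZH)$; so a procedure for $G$ decides equality in $K_1(\mathbb ZH)$. $\blacksquare$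

## Computing the built-in tables from the multiplication table of $G$

We prove Theorem 4. The only data depending on $G$ that were built into the algorithm are the representations $X_\chi$ over $K$ and the lists $T_H$, for $H\le G$.

**Step 1: the representations.** Enumerate matrices with entries in $K$ assigned to the elements of $H$, and verify exactly which assignments are representations, which of these are irreducible (the character $\chi$ satisfies $\sum_h|\chi(h)|^2=|H|$) and which are inequivalent (the characters differ). Stop when the squares of the degrees found add up to $|H|$. Brauer's theorem guarantees that this halts.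

**Step 2: a presentation of $GL_3(\mathbb ZH)$.** Compute the decomposition of $\mathbb QH$ into simple algebras and a maximal order $\mathfrak M\supseteq\mathbb ZH$; these are standard computations. Then $M_3(\mathfrak M)$ is a product of maximal orders in simple algebras, so (F6) gives a finite presentation of $M_3(\mathfrak M)^\times$ on explicit generators. Recall that $|H|\mathfrak M\subseteq\mathbb ZH$. Let $g$ be in the kernel of $M_3(\mathfrak M)^\times\to GL_3(\mathfrak M/|H|\mathfrak M)$. Then $g-1$ and $g^{-1}-1$ have entries in $|H|\mathfrak M\subseteq\mathbb ZH$, so $g\in GL_3(\mathbb ZH)$. Hence $GL_3(\mathbb ZH)$ contains this kernel and has finite index in $M_3(\mathfrak M)^\times$, at most $|GL_3(\mathfrak M/|H|\mathfrak M)|$. Membership in it is decidable: check that $g$ and $g^{-1}$ have entries in $\mathbb ZH$. So coset representatives can be found, and the Reidemeister–Schreier process gives a finite presentation of $GL_3(\mathbb ZH)$ on explicit generators.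

**Step 3: $K_1$ as an abelianization.** This makes $K_1$ readable from the presentation. By (F2), $GL_3(\mathbb ZH)/E_3(\mathbb ZH)\cong K_1(\mathbb ZH)$ is abelian, so the commutator subgroup of $GL_3(\mathbb ZH)$ lies in $E_3(\mathbb ZH)$. Conversely, $I+xE_{rs}=[I+xE_{ru},I+E_{us}]$ for distinct $r,u,s$, so $E_3(\mathbb ZH)$ is perfect and lies in the commutator subgroup. Therefore $K_1(\mathbb ZH)=GL_3(\mathbb ZH)^{\mathrm{ab}}$, which is computed from the presentation by Smith normal form.

**Step 4: the list $T_H$.** List one representative $g\in GL_3(\mathbb ZH)$ of each element of the finite torsion subgroup of $K_1(\mathbb ZH)$, with $I$ representing the identity, and keep those with $\det X_\chi(g)=1$ for all $\chi\in\mathrm{Irr}(H)$. By (F4) this keeps exactly the representatives of the torsion classes lying in $SK_1(\mathbb ZH)$. Since $SK_1(\mathbb ZH)$ is finite, all its elements are torsion. So by (1) the retained list is a valid $T_H$.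

With the $X_\chi$ and the $T_H$ computed for all subgroups $H\le G$, the algorithm that proved Theorem 1 runs with $G$ as part of the input. $\blacksquare$
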